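
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}{Lemma}[section]
\newtheorem{proposition}[lemma]{Proposition}
\theoremstyle{remark}
\newtheorem{remark}[lemma]{Remark}

\title{Monotone couplings of infinite binomial Galton--Watson trees}


\begin{abstract}
Let $T_\infty(p)$ be the Galton--Watson tree with ${\rm Bin}(d,p)$ offspring distribution, conditioned to be infinite and viewed as a random subtree of the $d$-ary tree; at $p=1/d$ the conditioning is understood as a weak limit. We prove that for every $d\ge 2$ and all $1/d\le p_1<p_2\le 1$ the trees can be coupled so that $T_\infty(p_1)\subseteq T_\infty(p_2)$ almost surely. This answers affirmatively a question of Broman about $d\ge 4$. The proof goes through a finite statement: for $0<p\le 1$, forests of independent trees, conditioned on at least one of them reaching generation $n$, are stochastically increasing in $p$. We also couple the trees for all $p\in(0,1]$ simultaneously, where for $p<1/d$ the conditioning is again a weak limit, and show that the order of the parameters cannot be reversed.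
\end{abstract}

\section{The question and the results}

\subsection{The question}

Fix an integer $d\ge 2$. Let ${\mathbb T}^d$ be the rooted, ordered, labeled tree in which every vertex, including the root, has exactly $d$ children. For $0<p\le 1$ let $T(p)$ be the random subtree of ${\mathbb T}^d$ that contains the root and in which each child of a retained vertex is retained independently with probability $p$. Equivalently, open each edge of ${\mathbb T}^d$ independently with probability $p$ and let $T(p)$ be the set of vertices joined to the root by open edges. This is the Galton--Watson tree with ${\rm Bin}(d,p)$ offspring distribution. It is infinite with positive probability if and only if $p>1/d$.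

A tree \emph{reaches generation $n$} if it has a vertex in generation $n$. For $1/d<p\le 1$ let $T_\infty(p)$ be $T(p)$ conditioned on being infinite; thus $T_\infty(1)={\mathbb T}^d$. For $0<p\le 1/d$ let $T_\infty(p)$ be the weak limit, as $n\to\infty$, of $T(p)$ conditioned on reaching generation $n$; we verify in Section~\ref{sec:limit} that it exists. The question below concerns $p\ge1/d$ only.

Without conditioning, $T(p)$ is increasing in $p$: if every open edge of a $p_2$-configuration is kept with probability $p_1/p_2$, the result is a $p_1$-configuration, so $T(p_1)$ and $T(p_2)$ can be coupled with $T(p_1)\subseteq T(p_2)$. Is the same true of the infinite trees? For $d=2$ and $d=3$ it is known that for all $1/d\le p_1<p_2\le 1$ there is a coupling with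
\[
\mathbb P\big(T_\infty(p_1)\subseteq T_\infty(p_2)\big)=1 .
\]
The question, from Broman~\cite{Broman}, is whether this generalizes to all $d\ge 4$.

\subsection{Why this is not automatic}

Conditioning on survival can destroy a stochastic order. Let one offspring law give $0$ or $2$ children with probabilities $\frac14,\frac34$, and another give $1$ or $2$ children with the same probabilities. The second law dominates the first. Conditioned on an infinite tree, however, the root has exactly two children under the first law, and only one child with probability $\frac14$ under the second.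

For binomial trees the two opposing effects are visible at the root. Let $q$ be the extinction probability. By Bayes' formula, for $1/d<p<1$ the number of children of the root of $T_\infty(p)$ equals $z\ge1$ with probability proportional to
\[
\binom dz p^z(1-p)^{d-z}\cdot (1-q^z).
\]
The binomial factor moves up with $p$. The factor $1-q^z$ favors large $z$, and does so most when $q$ is close to $1$, that is, when $p$ is small: relative to $z=1$ it is $1+q+\dots+q^{z-1}$, which is $z$ at $q=1$ and $1$ at $q=0$. The smaller parameter is helped more by the conditioning.

Take $d=2$ and $\frac12<p<1$. The survival probability $\theta=1-q$ solves $\theta=1-(1-p\theta)^2$, so $\theta=(2p-1)/p^2$ and $q=(1-p)^2/p^2$. The ratio of the probabilities of two children and of one child is therefore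
\begin{equation}\label{eq:d2ratio}
\frac{p\,(1+q)}{2(1-p)}=\frac12\Big(\frac p{1-p}+\frac{1-p}p\Big).
\end{equation}
It is increasing on $[\frac12,1)$, so the root degree does increase with $p$, but its right derivative at $p=\frac12$ is zero: just above criticality the two effects cancel to first order, and an estimate that loses a constant factor there cannot suffice. Moreover, a child of the root of $T_\infty(p)$ can have finite progeny, and then its offspring law is ${\rm Bin}(2,p)$ reweighted by $q^z$, that is, ${\rm Bin}(2,\hat p)$ with $\hat p=pq/(1-p+pq)=1-p$. So the finite parts of the tree \emph{shrink} as $p$ grows. A coupling cannot simply match finite parts with finite parts and infinite parts with infinite parts.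

The root degree suggests that the answer is yes, and it is.

\subsection{Results}

\begin{theorem}\label{thm:main}
For every $d\ge 2$ and all $1/d\le p_1<p_2\le 1$ there is a coupling of $T_\infty(p_1)$ and $T_\infty(p_2)$ with $\mathbb P(T_\infty(p_1)\subseteq T_\infty(p_2))=1$.
\end{theorem}

In particular the answer to the question is affirmative for every $d\ge 4$. The proof gives more.

\begin{theorem}\label{thm:ext}
Let $d\ge 2$.
\begin{itemize}
\item[(a)] There are random trees $(T_p)_{0<p\le 1}$ on one probability space such that $T_p$ has the law of $T_\infty(p)$ for every $p$ and, almost surely, $T_p\subseteq T_{p'}$ for all $p\le p'$ simultaneously.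
\item[(b)] For $p_1,p_2\in(0,1]$, a coupling with $T_\infty(p_1)\subseteq T_\infty(p_2)$ almost surely exists if and only if $p_1\le p_2$.
\end{itemize}
\end{theorem}

Both rest on a finite statement, which concerns forests rather than trees. Let $A_n$ be the event that $T(p)$ reaches generation $n$, and write $t|_n$ for the tree formed by generations $0,\dots,n$ of the tree $t$. For a finite nonempty set $V$ let $M_V^n(p)$ be the law of a family $(T^v)_{v\in V}$ of independent copies of $T(p)|_n$, conditioned on \emph{at least one} of them reaching generation $n$. For $L\subseteq V$ we write $(t_v)_{v\in L}\subseteq(u_v)_{v\in V}$ if $t_v\subseteq u_v$ for all $v\in L$.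

\begin{theorem}\label{thm:finite}
For all $n\ge 0$, all finite $V\ne\emptyset$ and all $0<p_1<p_2\le 1$ there is a coupling of $X\sim M_V^n(p_1)$ and $Y\sim M_V^n(p_2)$ with $X\subseteq Y$ almost surely. In particular \textup{(}$|V|=1$\textup{)}, $T(p)$ conditioned on reaching generation $n$ and truncated there is stochastically increasing in $p\in(0,1]$.
\end{theorem}

Forests are needed because they are what the induction on $n$ produces: below the root of a tree conditioned to reach generation $n$ hangs a forest of which at least one member must reach generation $n-1$. Section~\ref{sec:idea} shows the induction step by hand in the smallest case. It has two ingredients: the number of children increases with $p$ (Section~\ref{sec:degree}), and a conditioned forest can be thinned to fewer trees at the same $p$ (Section~\ref{sec:sub}). Section~\ref{sec:finite} combines them, and Sections~\ref{sec:limit} and~\ref{sec:ext} pass to the limit.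

\section{The idea in the smallest case}\label{sec:idea}

Let $d=2$, let $0<p_1<p_2<1$, and condition $T(p_i)$ on reaching generation $2$. We look for a coupling of the two trees, truncated at generation $2$.

\emph{The root.} A child of the root has itself no child with probability $(1-p)^2=s^2$, where $s=1-p$. So the conditioned root degree $z\in\{1,2\}$ has weights $2p(1-p)(1-s^2)$ and $p^2(1-s^4)$, with ratio
\[
\frac{p(1+s^2)}{2(1-p)}=\frac{(1-s)(1+s^2)}{2s}=\frac12\Big(\frac1s-1+s-s^2\Big).
\]
The derivative of the bracket in $s$ is $-s^{-2}+1-2s<0$, so the ratio increases with $p$, and we can choose root degrees $j_1\le j_2$ with the two correct laws.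

\emph{Equal degrees.} If $j_1=j_2=j$, use the same uniform $j$-set of children in both trees. What hangs below is a set of $2j$ slots for grandchildren, filled independently with probability $p_i$ and conditioned on at least one being filled. The number of filled slots is ${\rm Bin}(2j,p_i)$ conditioned to be at least $1$; the ratios of its successive probabilities are constants times $p_i/(1-p_i)$, so it increases with $p_i$, and given the number the filled set is uniform. Hence the filled sets can be nested.

\emph{Unequal degrees.} Let $j_1=1$ and $j_2=2$. Now the small tree has one child, uniform among the two, and below it two slots conditioned on at least one of them being filled. The large tree has both children and four slots, with filled set $K_2$, conditioned only on $K_2\ne\emptyset$. The child of the small tree cannot be chosen independently of $K_2$: with positive probability $K_2$ has no slot below the chosen child. It must be chosen by looking at the large tree, yet in such a way that the small tree has exactly the right law. We do it in two moves.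
\begin{enumerate}
\item \emph{Change $p$, keep both children.} As in the case of equal degrees choose $K_1\subseteq K_2$, where $K_1$ has the law of the filled set when four slots are filled with probability $p_1$, conditioned on $K_1\neq\emptyset$.
\item \emph{Drop a child, keep $p_1$.} Let $S\subseteq\{1,2\}$ be the nonempty set of children with a slot in $K_1$, and choose one element of $S$ uniformly. By symmetry it is uniform in $\{1,2\}$. Given $S$, the slots below the elements of $S$ are independent families, each conditioned on having a filled slot, and the choice depended on $S$ alone. So the slots below the chosen child have precisely the law required of the small tree.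
\end{enumerate}

In general the same two moves are made one generation down. Move 1 is the induction hypothesis, applied to forests on a fixed vertex set. Move 2 becomes the subsampling lemma. It has one new feature: the small forest may retain several trees, some of which are not to reach the last generation although the corresponding large trees do. Then a tree conditioned to die early has to be put inside a tree conditioned to survive, which Harris' inequality allows.

\section{Preliminaries}\label{sec:prelim}

Throughout, $0^0=1$.

\paragraph{Stochastic order.} For probability measures $\mu,\nu$ on a finite partially ordered set, $\mu\preceq\nu$ means $\int f\,d\mu\le\int f\,d\nu$ for all increasing $f$. Strassen's theorem~\cite{Strassen} says that then there is a monotone coupling: random elements $x\sim\mu$, $y\sim\nu$ with $x\le y$ almost surely. On $\{1,\dots,N\}$ we use the likelihood ratio criterion: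
\begin{equation}\label{eq:lr}
\text{if }\ \mu(i)\nu(j)\ge\mu(j)\nu(i)\ \text{ for all } i<j,\ \text{ then }\ \mu\preceq\nu.
\end{equation}
Indeed, for increasing $f$, antisymmetry of $\mu(i)\nu(j)-\mu(j)\nu(i)$ gives
\[
\int f\,d\nu-\int f\,d\mu=\sum_{i,j}f(j)\big(\mu(i)\nu(j)-\mu(j)\nu(i)\big)=\sum_{i<j}\big(f(j)-f(i)\big)\big(\mu(i)\nu(j)-\mu(j)\nu(i)\big)\ge 0 .
\]
If $\mu,\nu$ are positive, the hypothesis of \eqref{eq:lr} follows from $\nu(z+1)/\nu(z)\ge\mu(z+1)/\mu(z)$ for $1\le z<N$, by multiplying.

\paragraph{Gluing.} Given a coupling of $(x,y)$ and a coupling of $(y,w)$ with the same law of $y$, let $x$ and $w$ be conditionally independent given $y$. This gives a joint law of $(x,y,w)$ under which $(x,y)$ and $(y,w)$ have the prescribed laws. It applies on finite sets and on compact metric spaces, where regular conditional distributions exist.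

\paragraph{Harris' inequality.} Increasing functions of independent Bernoulli variables are nonnegatively correlated~\cite{Harris}.

\paragraph{Survival probabilities.} Let $\theta_n=\theta_n(p)=\mathbb P(A_n)$ and $q_n=1-\theta_n$. A given child of the root is retained and has a descendant in generation $n$ of the tree (itself, if $n=1$) with probability $p\theta_{n-1}$, so
\begin{equation}\label{eq:rec}
\theta_0=1,\qquad \theta_n=1-(1-p\theta_{n-1})^d\quad(n\ge1).
\end{equation}
For $p>0$ we have $\theta_n>0$. Each $\theta_n$ is a polynomial in $p$, nondecreasing on $(0,1]$ since $T(p)$ can be coupled increasingly. As $n\to\infty$, $\theta_n$ decreases to the survival probability $\theta=\theta(p)$, which satisfies $\theta=1-(1-p\theta)^d$. Put $q=1-\theta$.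

If $p\le 1/d$, then $1-(1-ps)^d<dps\le s$ for $0<s\le 1$ (here $d\ge2$ is used), so $\theta=0$. If $p>1/d$, then $g(s)=1-(1-ps)^d$ is increasing on $[0,1]$ with $g(0)=0$ and $g'(0)=dp>1$; so $g(s)\ge s$ for some $s\in(0,1)$, all $\theta_n\ge s$ by induction, and $\theta>0$.

For $1/d<p\le 1$ a convenient parameter is
\[
v=v(p)=1-p\theta\in[0,1),
\]
the probability that a given child of the root is absent or has finite progeny. The fixed point equation reads $\theta=1-v^d$, so $q=v^d$ and $1-v=p\theta=p(1-v^d)$, that is,
\begin{equation}\label{eq:param}
q=v^d,\qquad p=\frac{1-v}{1-v^d}=\frac1{1+v+\dots+v^{d-1}} .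
\end{equation}
The last expression is a continuous, strictly decreasing bijection from $v\in[0,1)$ onto $p\in(1/d,1]$. Hence $v$ and $q$ are continuous, strictly decreasing functions of $p\in(1/d,1]$, and $v,q\to1$ as $p\downarrow1/d$. Note that $v>0$ if $p<1$.

\section{The number of children increases with $p$}\label{sec:degree}

Consider a forest on $k$ roots, conditioned on reaching generation $m+1$. Its roots have $dk$ slots for children, and the number of filled slots equals $z$ with probability proportional to the weight below, because at least one of the $z$ trees rooted at the children must reach generation $m$.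

\begin{proposition}\label{prop:degree}
Let $k\ge 1$ and $m\ge 0$. For $p\in(0,1)$ let $\nu_p$ be the probability on $\{1,\dots,dk\}$ with
\[
\nu_p(z)\propto\binom{dk}z p^z(1-p)^{dk-z}\big(1-q_m(p)^z\big).
\]
Then $\nu_{p_1}\preceq\nu_{p_2}$ whenever $0<p_1<p_2<1$.
\end{proposition}

For $z\ge 0$ put $W_z(x)=1+x+\dots+x^{z-1}$ (so $W_0=0$). Since $1-q_m^z=(1-q_m)W_z(q_m)$ and $q_m<1$, we have, for $1\le z<dk$,
\begin{equation}\label{eq:split}
\frac{\nu_p(z+1)}{\nu_p(z)}=c_z\,\frac p{1-p}\cdot\frac{W_{z+1}(q_m)}{W_z(q_m)}
=c_z\cdot\underbrace{\frac{p\,(1+q_m)}{1-p}}_{\text{case }z=1}\cdot\underbrace{\frac{W_{z+1}(q_m)}{(1+q_m)W_z(q_m)}}_{\text{correction}}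
\end{equation}
with $c_z>0$ not depending on $p$. By \eqref{eq:lr} it suffices that both factors, which are positive, are nondecreasing in $p$. The first is, up to a constant, the ratio for $z=1$. Lemma~\ref{lem:W} shows that the correction only helps, so that $z=1$ is the worst case. Lemma~\ref{lem:theta} treats the worst case by induction along the recursion \eqref{eq:rec}.

\begin{lemma}\label{lem:W}
Let $z\ge 1$. On $[0,1]$:
\begin{itemize}
\item[(i)] $G_z(x)=\dfrac{W_{z+1}(x)}{1+x^z}$ is nondecreasing, and strictly increasing if $z\ge 2$;
\item[(ii)] $\dfrac{W_{z+1}(x)}{(1+x)W_z(x)}$ is nonincreasing.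
\end{itemize}
\end{lemma}

\begin{proof}
(i) Pairing $x^i$ with $x^{z-i}$ for $1\le i\le z-1$,
\[
G_z(x)=1+\frac12\sum_{i=1}^{z-1}\frac{x^i+x^{z-i}}{1+x^z},\qquad
\frac{x^i+x^{z-i}}{1+x^z}=1-\frac{(1-x^i)(1-x^{z-i})}{1+x^z}.
\]
The last fraction is strictly decreasing on $[0,1]$: the two factors of its numerator are nonnegative and strictly decreasing, and its denominator is positive and increasing.

(ii) We have $W_z=W_{z+1}-x^z$ and $xW_z=W_{z+1}-1$. Adding, $(1+x)W_z=2W_{z+1}-(1+x^z)$, so the reciprocal of the function in (ii) is $2-1/G_z(x)$, which is nondecreasing by (i).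
\end{proof}

\begin{lemma}\label{lem:theta}
For every $m\ge 0$ the function $\dfrac{p\,(1+q_m(p))}{1-p}$ is nondecreasing on $(0,1)$. Equivalently,
\begin{equation}\label{eq:key}
p(1-p)\,\theta_m'(p)\le 1+q_m(p)=2-\theta_m(p),\qquad 0<p<1.
\end{equation}
\end{lemma}

\begin{proof}
The logarithmic derivative of the function is $\frac1{p(1-p)}-\frac{\theta_m'}{1+q_m}$, so the two statements are equivalent. We prove \eqref{eq:key} by induction on $m$. For $m=0$ the left side is $0$.

Let $m\ge1$, $y=p\theta_{m-1}$ and $u=1-y$. Since $0<\theta_{m-1}\le1$ and $0<p<1$, we have $u\in(0,1)$, and $\theta_m=1-u^d$. Differentiating and using \eqref{eq:key} for $m-1$,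
\begin{align*}
p(1-p)\theta_m'&=du^{d-1}\big[(1-p)\,y+p\cdot p(1-p)\theta_{m-1}'\big]\\
&\le du^{d-1}\big[(1-p)\,y+p(2-\theta_{m-1})\big]\\
&=du^{d-1}\,p(2-y)=dp\,u^{d-1}(1+u),
\end{align*}
where the bracket simplifies because $p\theta_{m-1}=y$. Since $2-\theta_m=1+u^d$, it remains to show
\[
dp\,H(u)\le 1,\qquad H(u)=\frac{u^{d-1}(1+u)}{1+u^d}.
\]

\emph{$H$ is nondecreasing on $(0,1]$.} With $s=\frac{u^d}{1+u^d}$ we have $\frac{uH'}H=d-1+\frac u{1+u}-ds$. As $u^d\le u\le1$, we have $s\le\frac u{1+u}$ and $s\le\frac12$. So $\frac{uH'}H\ge(d-1)(1-s)\ge0$.

\emph{Case $p\le1/d$.} Then $dp\,H(u)\le dp\,H(1)=dp\le1$.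

\emph{Case $p>1/d$.} Now $dp>1$, and the bound $u\le 1$ is not enough. But the tree survives with positive probability, which keeps $u$ away from $1$: since $\theta_{m-1}\ge\theta$, we have $u\le v=1-p\theta\in(0,1)$. Inserting $p=(1-v)/(1-v^d)$ from \eqref{eq:param},
\[
dp\,H(u)\le dp\,H(v)=d\,\frac{1-v}{1-v^d}\cdot\frac{v^{d-1}(1+v)}{1+v^d}=d\,v^{d-1}\,\frac{1-v^2}{1-v^{2d}} .
\]
By the inequality of arithmetic and geometric means, $\frac{1-x^d}{1-x}=\sum_{i=0}^{d-1}x^i\ge d\,x^{(d-1)/2}$ for $0<x<1$. With $x=v^2$ this says that the right-hand side is at most $1$.
\end{proof}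

\begin{proof}[Proof of Proposition~\ref{prop:degree}]
In \eqref{eq:split} the first factor is nondecreasing in $p$ by Lemma~\ref{lem:theta}. The correction is a nonincreasing function of $q_m$ by Lemma~\ref{lem:W}(ii), and $q_m$ is nonincreasing in $p$.
\end{proof}

\begin{remark}\label{rem:tight}
Letting $m\to\infty$ in Lemma~\ref{lem:theta} we see that $p(1+q)/(1-p)$ is nondecreasing on $(0,1)$. This limiting statement has no slack just above criticality. For $1/d<p<1$, \eqref{eq:param} gives $1-p=\frac{v-v^d}{1-v^d}$, and therefore
\begin{equation}\label{eq:explicit}
\frac{p\,(1+q)}{1-p}=\frac{(1-v)(1+v^d)}{v-v^d}=\frac{1+v^d}{v+v^2+\dots+v^{d-1}}=\frac1{G_d(v)-1}.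
\end{equation}
At $v=1$ both $1+v^d$ and $v+\dots+v^{d-1}$ have logarithmic derivative $d/2$, so the derivative in $v$ of \eqref{eq:explicit} vanishes there, whereas $dp/dv=-\frac{d-1}{2d}\ne0$ at $v=1$ by \eqref{eq:param}. So, as a function of $p$, the left-hand side has right derivative $0$ at $p=1/d$, as in \eqref{eq:d2ratio} for $d=2$. Equivalently, the limiting inequality $p(1-p)\theta'\le1+q$ on $(1/d,1)$ becomes an equality as $p\downarrow1/d$.
\end{remark}

\section{Thinning a conditioned forest}\label{sec:sub}

We now fix $p$ and compare forests on different vertex sets. To realize $M_L^n(p)$ inside $M_V^n(p)$ with $|L|<|V|$, the set $L$ must depend on the large forest, because the trees in $L$ must include one that reaches generation $n$. The idea is to couple the sets of trees that reach generation $n$ first, and to fill in the trees afterwards.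

\begin{lemma}[Subsampling]\label{lem:sub}
Let $0<p<1$, $n\ge 0$, let $V$ be finite and $1\le l\le k=|V|$. There is a coupling of $Y\sim M_V^n(p)$ with a pair $(L,X)$ such that $L$ is a uniform $l$-subset of $V$, $X\sim M_L^n(p)$ conditionally on $L$, and $X\subseteq Y$ almost surely.
\end{lemma}

\begin{proof}
For $n=0$ all trees are single vertices: take any uniform $L$. Let $n\ge1$. Then $0<\theta_n\le\theta_1<1$, and we may let $\tau$ and $\phi$ be the laws of $T(p)|_n$ conditioned on $A_n$ and on its complement $A_n^c$.

\emph{Step 1: a dying tree fits into a surviving one.} The tree $T(p)|_n$ is an increasing function of finitely many independent Bernoulli variables, the states of the edges of ${\mathbb T}^d$ up to generation $n$, and $A_n$ is an increasing event. By Harris' inequality $\mathbb E[f\mid A_n^c]\le\mathbb E f\le\mathbb E[f\mid A_n]$ for every increasing function $f$ of the tree, so $\phi\preceq\tau$. By Strassen's theorem there is a coupling of $t\sim\phi$ and $u\sim\tau$ with $t\subseteq u$.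

\emph{Step 2: sampling a forest in two stages.} A sample of $M_V^n(p)$ is obtained as follows. Choose the set $S\subseteq V$ of trees that reach generation $n$, including each $v$ independently with probability $\theta_n$ and conditioning on $S\ne\emptyset$; then draw independent trees, with law $\tau$ for $v\in S$ and $\phi$ for $v\notin S$. Here $|S|$ has the law $B_k$ of ${\rm Bin}(k,\theta_n)$ conditioned to be at least $1$, and given $|S|$ the set $S$ is uniform.

\emph{Step 3: fewer trees, fewer survivors.} We have $B_l\preceq B_k$. Indeed, for $1\le j\le l$ the ratio $B_k(j)/B_l(j)$ is a constant times $\binom kj/\binom lj$, because the powers of $1-\theta_n$ contribute $(1-\theta_n)^{k-l}$ for every $j$. It is nondecreasing, since passing from $j$ to $j+1\le l$ multiplies it by $(k-j)/(l-j)\ge1$. For $j>l$ we have $B_l(j)=0$. So \eqref{eq:lr} applies with $\mu=B_l$, $\nu=B_k$.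

\emph{Step 4: the sets.} Choose $a\sim B_l$, $b\sim B_k$ with $a\le b$. Given these, let $S$ be a uniform $b$-subset of $V$ and $S'$ a uniform $a$-subset of $S$. Put $L=S'\cup R$, where, given $(a,b,S')$, $R$ is a uniform $(l-a)$-subset of $V\setminus S'$ independent of $S$. The set $S$ will be the set of survivors of the large forest and $S'$ that of the small one.

Given $(a,b)$, $S'$ is a uniform $a$-subset of $V$, so the pair $(L,S')$ is uniform over all pairs with $|L|=l$, $S'\subseteq L$, $|S'|=a$. This law does not depend on $b$. Hence $L$ is a uniform $l$-subset of $V$, independent of $a$; and given $L$, we have $|S'|=a\sim B_l$ and $S'$ is uniform in $L$ given its size. This is the law of the set of survivors under $M_L^n(p)$.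

\emph{Step 5: the trees.} Given $(S,S',L)$, independently over $v\in V$:
\begin{itemize}
\item for $v\in S'$ let $X_v=Y_v\sim\tau$;
\item for $v\in(L\setminus S')\cap S$ take the coupling of Step 1, $X_v\sim\phi$, $Y_v\sim\tau$, $X_v\subseteq Y_v$;
\item for $v\in L\setminus S$ let $X_v=Y_v\sim\phi$;
\item for $v\notin L$ let $Y_v\sim\tau$ if $v\in S$ and $Y_v\sim\phi$ if $v\notin S$.
\end{itemize}
Since $S'\subseteq S\cap L$, these cases are disjoint and exhaust $V$, and $X\subseteq Y$. Given $(S,S',L)$, the trees $(Y_v)_{v\in V}$ are independent, with law $\tau$ on $S$ and $\phi$ off $S$; so $Y\sim M_V^n(p)$ by Step 2. Likewise $(X_v)_{v\in L}$ are independent, with law $\tau$ on $S'$ and $\phi$ on $L\setminus S'$; so by Steps 2 and 4, $X\sim M_L^n(p)$ given $L$.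
\end{proof}

\section{Proof of Theorem~\ref{thm:finite}}\label{sec:finite}

If $p_2=1$, then $Y$ consists of full $d$-ary trees of height $n$, and any $X$ is contained in it. Let $0<p_1<p_2<1$. We use induction on $n$, for all $V$ simultaneously. For $n=0$ all trees are single vertices.

Let $n\ge 1$, assume the claim for $n-1$, and let $|V|=k$. A forest of height at most $n$ on $V$ is the same as a pair $(J,\xi)$, where $J\subseteq V\times\{1,\dots,d\}$ is the set of children of the roots and $\xi=(\xi_j)_{j\in J}$ is the forest of height at most $n-1$ of their subtrees. Inclusion of forests means $J_1\subseteq J_2$ and $\xi^1\subseteq\xi^2$. Some tree on $V$ reaches generation $n$ if and only if some tree of $\xi$ reaches generation $n-1$. Hence, under $M_V^n(p)$,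
\[
\mathbb P(J)\propto p^{|J|}(1-p)^{dk-|J|}\big(1-q_{n-1}(p)^{|J|}\big),
\]
which vanishes for $J=\emptyset$, and $\xi\sim M_J^{n-1}(p)$ given $J$. In other words, $|J|\sim\nu_p$ of Proposition~\ref{prop:degree} with $m=n-1$, and $J$ is uniform given $|J|$. The uniformity comes from the independent retention of children, and it is what lets us nest the sets once their sizes are ordered.

We build the coupling from the top down.
\begin{enumerate}
\item By Proposition~\ref{prop:degree} choose $j_1\le j_2$ with $j_i\sim\nu_{p_i}$.
\item Given $(j_1,j_2)$, let $J_2$ be a uniform $j_2$-subset of $V\times\{1,\dots,d\}$.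
\item \emph{Change $p$ on the fixed set $J_2$.} By the induction hypothesis, given $(j_1,j_2,J_2)$, couple $\xi^2\sim M_{J_2}^{n-1}(p_2)$ with $\eta\sim M_{J_2}^{n-1}(p_1)$ so that $\eta\subseteq\xi^2$.
\item \emph{Thin $J_2$ at the fixed parameter $p_1$.} By Lemma~\ref{lem:sub} with parameter $p_1$, level $n-1$, set $J_2$ and $l=j_1$, couple $\eta$ with a pair $(J_1,\xi^1)$, where $J_1$ is a uniform $j_1$-subset of $J_2$, $\xi^1\sim M_{J_1}^{n-1}(p_1)$ given $J_1$, and $\xi^1\subseteq\eta$. Given $(j_1,j_2,J_2)$, glue this to the coupling of item 3 along $\eta$.
\end{enumerate}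
Then $J_1\subseteq J_2$ and $\xi^1\subseteq\eta\subseteq\xi^2$. We check the marginals. The set $J_2$ is uniform given $j_2\sim\nu_{p_2}$, and $\xi^2\sim M_{J_2}^{n-1}(p_2)$ given $J_2$; so $(J_2,\xi^2)\sim M_V^n(p_2)$. Given $(j_1,j_2)$, the set $J_1$ is a uniform $j_1$-subset of a uniform $j_2$-subset, hence a uniform $j_1$-subset of $V\times\{1,\dots,d\}$. Given $(j_1,j_2,J_2,J_1)$, the forest $\xi^1$ has law $M_{J_1}^{n-1}(p_1)$, which depends on $J_1$ only. Averaging over $j_2$ and $J_2$, we get $(J_1,\xi^1)\sim M_V^n(p_1)$. \qed

\section{Infinite trees: proof of Theorem~\ref{thm:main}}\label{sec:limit}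

Let $\mathcal T$ be the set of subtrees of ${\mathbb T}^d$ that contain the root. It is a closed subset of $\{0,1\}^{{\mathbb T}^d}$, hence a compact metrizable space, and $\{(t,u):t\subseteq u\}$ is closed in $\mathcal T^2$. Laws on $\mathcal T$ converge weakly if and only if, for each $n$ and each tree $F$ of height at most $n$, the probabilities of $\{t:t|_n=F\}$ converge to those under the limit law.

\begin{proposition}\label{prop:limit}
For every $p\in(0,1]$, the laws of $T(p)$ and of $T(p)|_m$, each conditioned on $A_m$, converge weakly as $m\to\infty$ to the same law on $\mathcal T$, which is that of $T_\infty(p)$. Let $F$ be a tree of height at most $n$ with $E$ edges, $Z$ vertices in generation $n$, and $C$ unoccupied child slots below vertices of generations less than $n$. If $p>1/d$, then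
\begin{equation}\label{eq:super}
\mathbb P(T_\infty(p)|_n=F)=p^E(1-p)^C\,W_Z(q),
\end{equation}
and if $p\le1/d$, then
\begin{equation}\label{eq:sub}
\mathbb P(T_\infty(p)|_n=F)=p^E(1-p)^C\,Z\,(dp)^{-n}.
\end{equation}
\end{proposition}

\begin{proof}
Let $m>n$. The first $n$ generations of $T(p)|_m$ are those of $T(p)$, so truncation at $m$ does not matter for the limit. Given $T(p)|_n=F$, the event $A_m$ occurs if and only if one of the $Z$ trees rooted in generation $n$ reaches height $m-n$, so
\[
\mathbb P(T(p)|_n=F\mid A_m)=p^E(1-p)^C\,\frac{1-q_{m-n}^Z}{\theta_m}.
\]
If $p>1/d$, then $A_m$ decreases to the event that $T(p)$ is infinite, which has positive probability $\theta=1-q$. So the conditional laws converge to that of $T_\infty(p)$, and the fraction converges to $(1-q^Z)/(1-q)=W_Z(q)$.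

If $p\le1/d$, then $\theta_m\to0$. By \eqref{eq:rec}, $\theta_m/\theta_{m-1}=\big(1-(1-p\theta_{m-1})^d\big)/\theta_{m-1}\to dp$, so $\theta_{m-n}/\theta_m\to(dp)^{-n}$. Also $1-q_{m-n}^Z=1-(1-\theta_{m-n})^Z$, and this divided by $\theta_{m-n}$ tends to $Z$. So the fraction converges to $Z(dp)^{-n}$. For fixed $n$ there are finitely many $F$, so the limits sum to $1$, and they are consistent in $n$. They define a law on $\mathcal T$, the weak limit of $T(p)$ conditioned on $A_m$, that is, the law of $T_\infty(p)$.
\end{proof}

\begin{proposition}\label{prop:all}
For all $0<p_1<p_2\le1$ there is a coupling with $\mathbb P(T_\infty(p_1)\subseteq T_\infty(p_2))=1$.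
\end{proposition}

\begin{proof}
By Theorem~\ref{thm:finite} with $|V|=1$, for each $m$ there is a law $Q_m$ on $\mathcal T^2$ whose marginals are the laws of $T(p_1)|_m$ and $T(p_2)|_m$, each conditioned on its event $A_m$, with $Q_m(t\subseteq u)=1$. By compactness a subsequence converges weakly to some $Q$. By Proposition~\ref{prop:limit} the marginals of $Q$ are the laws of $T_\infty(p_1)$ and $T_\infty(p_2)$. Since $\{t\subseteq u\}$ is closed, $Q(t\subseteq u)\ge\limsup Q_m(t\subseteq u)=1$ along the subsequence.
\end{proof}

Theorem~\ref{thm:main} is the case $p_1\ge1/d$. \qed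

\section{All parameters at once: proof of Theorem~\ref{thm:ext}}\label{sec:ext}

\paragraph{Continuity in $p$.} The law of $T_\infty(p)$ is weakly continuous in $p\in(0,1]$. On $(0,1/d]$ the probabilities \eqref{eq:sub} are continuous. On $(1/d,1]$ so are those in \eqref{eq:super}, because $q$ is continuous there (see after \eqref{eq:param}). As $p\downarrow1/d$ we have $q\to1$ and $W_Z(q)\to Z$, so \eqref{eq:super} tends to \eqref{eq:sub} at $p=1/d$.

\paragraph{Part (a).} Let $D$ be a countable dense subset of $(0,1)$, the union of finite sets $D_1\subset D_2\subset\cdots$. For each $m$, gluing the couplings of Proposition~\ref{prop:all} between consecutive elements of $D_m$ along their common marginals gives $(T_r)_{r\in D_m}$ with $T_r\sim T_\infty(r)$, almost surely increasing in $r$. The couplings for different $m$ need not be consistent, so we take a limit: put $T_r=\{\text{root}\}$ for $r\in D\setminus D_m$ and let $m\to\infty$ along a subsequence for which the laws on the compact metrizable space $\mathcal T^D$ converge. Any $r<r'$ in $D$ both lie in $D_m$ for large $m$. So in the limit $T_r\sim T_\infty(r)$ for all $r\in D$ and, by closedness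 of the inclusion relation, $T_r\subseteq T_{r'}$ almost surely. Outside one null set the inclusions hold for all the countably many pairs.

For $p\in(0,1)$ put $T_p^+=\bigcap_{r\in D,\,r>p}T_r$, and let $T_1^+={\mathbb T}^d$. For $p\le p'<1$ the intersection defining $T_{p'}^+$ runs over fewer trees, so $T_p^+\subseteq T_{p'}^+$ for all $p\le p'$ simultaneously, the case $p'=1$ being trivial. For $p<1$, outside the null set, each vertex that is not in $T_p^+$ is missing from some $T_{r_0}$ with $r_0>p$, and hence from $T_r$ for all $r\in D\cap(p,r_0]$. So $T_r\to T_p^+$ in $\mathcal T$ as $r\downarrow p$ in $D$. By continuity of the laws, $T_p^+\sim T_\infty(p)$. So $(T_p^+)_{0<p\le1}$ is the required family.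

\paragraph{Part (b).} If $p_1<p_2$, use Proposition~\ref{prop:all}; if $p_1=p_2$, take equal trees. Conversely, let $p_1>p_2$ and suppose that a coupling with $T_\infty(p_1)\subseteq T_\infty(p_2)$ almost surely exists. Let $\deg$ be the number of children of the root. By the supposed coupling, $\deg$ under $p_1$ is stochastically at most $\deg$ under $p_2$, and by Proposition~\ref{prop:all} the reverse holds. So $\mathbb P(\deg\ge z)$ is the same under $p_1$ and $p_2$ for every $z$, and $\deg$ has the same law under both. We show that this is false.

If $p_1=1$, then $\deg=d\ge2$ almost surely under $p_1$, whereas $\mathbb P(\deg=1)>0$ under $p_2<1$.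

Let $p_1<1$. Formulas \eqref{eq:super} and \eqref{eq:sub} with $n=1$ give, for $p\in(0,1)$,
\[
\rho(p)=\frac{\mathbb P(\deg=2)}{\mathbb P(\deg=1)}=\frac{\binom d2}{d}\cdot\frac{p\,(1+q)}{1-p}=\frac{d-1}2\cdot\frac{p\,(1+q)}{1-p},
\]
where $q=1$ if $p\le1/d$. This is continuous on $(0,1)$, and on $(0,1/d]$ it equals $(d-1)p/(1-p)$, which is strictly increasing. On $(1/d,1)$, \eqref{eq:explicit} gives $\rho(p)=\frac{d-1}2\cdot\frac1{G_d(v)-1}$ with $v\in(0,1)$. Here $G_d$ is strictly increasing by Lemma~\ref{lem:W}(i), as $d\ge2$, and $v$ is strictly decreasing in $p$; so $\rho$ is strictly increasing. By continuity at $1/d$, $\rho$ is strictly increasing on $(0,1)$, and $\rho(p_1)>\rho(p_2)$, a contradiction. \qed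

\begin{thebibliography}{9}
\bibitem{Broman} Erik I. Broman, \emph{Stochastic Ordering of Infinite Binomial Galton-Watson Trees}, arXiv:1403.4834 (2014).
\bibitem{Harris} T. E. Harris, \emph{Proc. Cambridge Philos. Soc.}, 1960.
\bibitem{Strassen} V. Strassen, \emph{Ann. Math. Statist.}, 1965.
\end{thebibliography}

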